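\title{Symmetric operads of Gelfand--Kirillov dimension less than three}

\begin{abstract}
We show that no finitely generated locally finite symmetric operad, over any field, has Gelfand--Kirillov dimension strictly between $2$ and $3$. More precisely, if the dimension of a nonzero such operad $\mathcal P$ is less than $3$, then $\sum_{i\le n}\dim\mathcal P(i)=O(n^2)$ and the dimension is $0$, $1$ or $2$. The set of values attained is exactly $\{0,1,2\}\cup[3,\infty]$. The proof shows that slow growth forces the symmetric group modules $\mathcal P(n)$ to behave like sums of one-dimensional modules and natural permutation modules. It then extracts from $\mathcal P$ a finitely generated associative algebra that controls the growth of $\mathcal P$ and applies Bergman's gap to this algebra.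
\end{abstract}

\section{Introduction}

Let $\Bbbk$ be a field. A (symmetric, $\Bbbk$-linear) \emph{operad} $\mathcal P$ consists of vector spaces $\mathcal P(n)$, $n\ge0$, each with a right action of the symmetric group $S_n$, an identity element $\mathbf 1\in\mathcal P(1)$, and partial compositions
\[
\circ_i:\mathcal P(m)\otimes\mathcal P(n)\to\mathcal P(m+n-1),\qquad 1\le i\le m,
\]
subject to the unit, associativity and equivariance axioms recalled in Section~\ref{sec:conv}. One thinks of $\mathcal P(n)$ as a space of operations with $n$ inputs: $S_n$ permutes the inputs, and $f\circ_ig$ feeds the output of $g$ into the $i$th input of $f$. A \emph{suboperad} is a family of subspaces that contains $\mathbf 1$ and is closed under the $S_n$-actions and all partial compositions. The operad $\mathcal P$ is \emph{finitely generated} if it is the smallest suboperad containing some finite subset of $\bigcup_n\mathcal P(n)$, and \emph{locally finite} if $\dim\mathcal P(n)<\infty$ for all $n$. For a locally finite operad put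
\[
S_{\mathcal P}(n)=\sum_{i=0}^n\dim\mathcal P(i),\qquad \operatorname{GKdim}\mathcal P=\limsup_{n\to\infty}\frac{\log S_{\mathcal P}(n)}{\log n}.
\]
The \emph{Gelfand--Kirillov dimension} $\operatorname{GKdim}\mathcal P$ is the polynomial growth rate of the number of independent operations: if $\dim\mathcal P(n)$ lies between two positive multiples of $n^\beta$ for large $n$, with $\beta\ge 0$, then $\operatorname{GKdim}\mathcal P=\beta+1$.

It is known that no finitely generated locally finite nonsymmetric operad has GK-dimension strictly between $1$ and $2$, and that no finitely generated symmetric operad has GK-dimension strictly between $1$ and $2$. The next question comes from the paper \cite{BFYZ} of Bao, Fu, Ye and Zhang: \emph{is there a finitely generated locally finite symmetric operad $\mathcal P$ with $2<\operatorname{GKdim}\mathcal P<3$?} The answer is no, over every field.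

\begin{theorem}\label{thm:A}
Let $\mathcal P\neq0$ be a finitely generated locally finite symmetric operad over a field $\Bbbk$. If $\operatorname{GKdim}\mathcal P<3$, then $\sum_{i\le n}\dim\mathcal P(i)=O(n^2)$ and $\operatorname{GKdim}\mathcal P\in\{0,1,2\}$.
\end{theorem}

\begin{theorem}\label{thm:B}
Over every field, the set of GK-dimensions of nonzero finitely generated locally finite symmetric operads is exactly $\{0,1,2\}\cup[3,\infty]$.
\end{theorem}

Theorem~\ref{thm:A} also reproves the gaps $(0,1)$ and $(1,2)$, and Theorem~\ref{thm:B} shows that it is sharp.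

\subsection*{Which answer to expect}
For a finitely generated associative algebra, Bergman's gap (Lemma~\ref{lem:bergman}) says that the growth is at most linear or at least quadratic. Beyond that there is room: Section~\ref{sec:model} contains graded algebras of growth $n^{2+\theta}$ for every $\theta\in[0,1]$, and they give nonsymmetric operads of every GK-dimension in $[2,3]$ (Remark~\ref{rem:hyp}). By analogy one might expect all values in $(2,3)$ for symmetric operads as well. The symmetric groups change the count. To turn a graded algebra $\Lambda$ into a symmetric operad $\mathcal P_\Lambda$ we mark the input through which the multiplication of $\Lambda$ continues, and the mark can sit at any of the $n$ inputs. So $\dim\mathcal P_\Lambda(n)=n\dim\Lambda_{n-1}$, the growth exponent goes up by one, and the gap $(1,2)$ for algebras becomes a gap $(2,3)$ for the operads $\mathcal P_\Lambda$. The proof of Theorem~\ref{thm:A} shows that every operad of GK-dimension less than $3$ is controlled by an algebra in much the same way.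

\subsection*{Outline}
Suppose $\operatorname{GKdim}\mathcal P<3$. Then $\dim\mathcal P(n)$ is small compared with $n^2$ on long intervals of arities. An $S_n$-module that small has \emph{degree at most one}: it is killed by $(1-w)(1-w')$ for disjoint $3$-cycles $w,w'$ (Section~\ref{sec:degree}). Finite generation propagates this property to all large arities (Section~\ref{sec:prop}). We then filter $\mathcal P(n)$ into three layers, of dimensions $\dim Q(n)$, $\dim Z(n)$ and $\dim\overline T(n)$. The first two are controlled by a space $A(n)$, which plays the role of $\Lambda_{n-1}$: the dimension of $Q(n)$ is comparable to $n\dim A(n)$ (Section~\ref{sec:alpha}), and that of $Z(n)$ is bounded in terms of the dimensions of $A$ in the $m-1$ preceding arities, for a fixed $m$. The third layer is a finitely generated module over a polynomial ring (Section~\ref{sec:coinv}). Finally $\bigoplus_nA(n)$ grows like a finitely generated algebra $B$ (Section~\ref{sec:B}), and Bergman's gap for $B$ (Section~\ref{sec:bergman}) gives the theorem (Section~\ref{sec:final}). Section~\ref{sec:model} constructs the operads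 $\mathcal P_\Lambda$, realizes all values in Theorem~\ref{thm:B}, and carries out the extraction of the algebra by hand in this model case.

\section{Labeled inputs, permutations and trees}\label{sec:conv}

\subsection*{Operads on finite sets}
It is convenient to label inputs by arbitrary finite sets. For a finite set $F$, let $\mathcal P[F]$ be $\mathcal P(|F|)$ with inputs labeled by $F$; the \emph{arity} of $f\in\mathcal P[F]$ is $|f|=|F|$. A bijection $\pi:F\to F'$ induces a \emph{relabeling} $f\mapsto\pi f$, in which the input $x$ is renamed $\pi(x)$; in particular $\operatorname{Sym}(F)$ acts on $\mathcal P[F]$ on the left. For $g\in\mathcal P(q)$ and distinct labels $x_1,\dots,x_q$, we write $g(x_1,\dots,x_q)$ for the relabeling along $i\mapsto x_i$. For $f\in\mathcal P[F]$, $i\in F$, $g\in\mathcal P[G]$ the composite $f\circ_ig$ lies in $\mathcal P[(F\setminus i)\sqcup G]$. The axioms read as follows.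
\begin{itemize}
\item \emph{Naturality:} $(\pi f)\circ_{\pi(i)}(\pi'g)$ is the relabeling of $f\circ_ig$ along the bijection induced by $\pi$ on $F\setminus i$ and by $\pi'$ on $G$.
\item \emph{Sequential axiom:} $(f\circ_ig)\circ_jh=f\circ_i(g\circ_jh)$ for $i\in F$, $j\in G$.
\item \emph{Parallel axiom:} $(f\circ_ig)\circ_kh=(f\circ_kh)\circ_ig$ for $i\ne k$ in $F$.
\item \emph{Unit:} composing with $\mathbf 1$ on either side changes nothing but the name of a label.
\end{itemize}
Two special cases of naturality are used throughout: $\pi(f\circ_ig)=(\pi f)\circ_ig$ if $\pi$ permutes $F\setminus i$, and $\pi(f\circ_ig)=f\circ_i(\pi g)$ if $\pi$ permutes $G$.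

\subsection*{Permutations}
Let $p=\operatorname{char}\Bbbk$. Permutations are composed from right to left, and $(x\,y\,z)$ is the cycle $x\to y\to z\to x$. For a finite set $X$, let $\operatorname{Alt}(X)$ be the alternating group and $I_X$ the augmentation ideal of $\Bbbk\operatorname{Alt}(X)$, spanned by the elements $1-\pi$. For fixed $d\ne d'$ in $X$, the $3$-cycles $(x\,d\,d')$, $x\in X\setminus\{d,d'\}$, generate $\operatorname{Alt}(X)$. If $|X|=5$, the group $\operatorname{Alt}(X)$ is simple and nonabelian. Hence it is perfect, and it is generated by its elements of order $2$ (the $15$ double transpositions) and also by its elements of order $3$ (the $20$ three-cycles). For group elements $v_1,\dots,v_k$, telescoping gives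
\begin{equation}\label{eq:tele}
1-v_1\cdots v_k=\sum_{i=1}^kv_1\cdots v_{i-1}(1-v_i)=\sum_{i=1}^k(1-v_i)v_{i+1}\cdots v_k .
\end{equation}
Let $\Sigma$ generate a finite group $H$ acting on a space $V$. Every element of $H$ is a product of elements of $\Sigma$, so the second form shows that the span of all $(1-h)V$, $h\in H$, equals $\sum_{u\in\Sigma}(1-u)V$.

\subsection*{Trees}
Let $\mathcal P$ be finitely generated, and fix $m\ge2$ such that $\mathcal P$ is generated by elements of arity at most $m$. A \emph{tree monomial} on $F$ is a rooted tree whose leaves are labeled by $F$ and whose vertices are decorated by elements of $\mathcal P$, the inputs of the decoration of a vertex being labeled by its children. Composing along the edges gives an element of $\mathcal P[F]$, denoted by the same letter. From now on a \emph{tree} is a tree monomial all of whose vertices have arity in $[2,m]$.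

\begin{lemma}\label{lem:span}
If $|F|\ge2$, then $\mathcal P[F]$ is spanned by trees.
\end{lemma}

\begin{proof}
The spans of tree monomials with vertices of arity at most $m$, together with $\mathbf 1$, form a suboperad containing the generators, so these monomials span $\mathcal P[F]$. Contracting an edge (that is, composing the decorations of its two ends) does not change the element of $\mathcal P[F]$. Contracting the edge from a $0$-ary vertex to its parent lowers the arity of the parent, and contracting an edge between a unary vertex and another vertex keeps the arity of the latter. So arities stay at most $m$. When no such contraction is possible, a $0$-ary or unary vertex can only be the sole vertex of the tree, which is excluded by $|F|\ge2$.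
\end{proof}

We count a vertex among its own ancestors and descendants, and we say that a leaf is \emph{under} a vertex $u$ if $u$ is an ancestor of it. A vertex is \emph{terminal} if all its children are leaves, and \emph{branching} if at least two of its children are vertices. A terminal vertex \emph{avoids} a set of labels if none of its children lies in the set. We use the following facts about a tree $f$ with $n$ leaves.
\begin{itemize}
\item[(T1)] $f$ has at least $(n-1)/(m-1)$ vertices, because the numbers (arity minus one) of the vertices add up to $n-1$.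
\item[(T2)] Every vertex has a terminal descendant. A vertex that is not branching has a leaf child, since its arity is at least $2$.
\item[(T3)] If $f$ has $\tau$ terminal vertices, it has at most $\tau-1$ branching vertices. Indeed, if $c(v)$ is the number of children of $v$ that are vertices, then $\sum_v(c(v)-1)=-1$; terminal vertices contribute $-1$, branching vertices at least $1$, and the others $0$.
\item[(T4)] If $g$ is the subtree at a non-root vertex, then $f=f'\circ_*g$ with $f'$ a tree. If $n>m$ and $g$ is a terminal vertex, then $g$ is not the root and $n-m+1\le|f'|\le n-1$.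
\end{itemize}

\subsection*{Growth}
We write $a(n)\asymp b(n)$ if each of the two functions is $O$ of the other. Lower bounds for the GK-dimension will come from the following observation.

\begin{lemma}\label{lem:window}
Let $\beta\ge0$, $c>0$, and let $K,N_0\ge 0$ be integers. If every interval $[N,N+K]$ with $N\ge N_0$ an integer contains an $n$ with $\dim\mathcal P(n)\ge cn^\beta$, then $S_{\mathcal P}(n)\ge c'n^{\beta+1}$ for some $c'>0$ and all large $n$, so $\operatorname{GKdim}\mathcal P\ge\beta+1$.
\end{lemma}

\begin{proof}
For large $n$, the interval $[n/2,n]$ contains at least $n/(4(K+1))$ disjoint intervals of this kind, and each contributes at least $c(n/2)^\beta$.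
\end{proof}

\section{The model: operads built from graded algebras}\label{sec:model}

\subsection*{The operad $\mathcal P_\Lambda$}
Let $\Lambda=\bigoplus_{d\ge0}\Lambda_d$ be a graded algebra with $\Lambda_0=\Bbbk$, generated by $\Lambda_1$, with $\dim\Lambda_1<\infty$. Let $\Bbbk F$ be the permutation module with basis $e_x$, $x\in F$. Put $\mathcal P_\Lambda[\emptyset]=0$ and $\mathcal P_\Lambda[F]=\Lambda_{|F|-1}\otimes\Bbbk F$, with bijections acting on $\Bbbk F$. Elements of arity $1$ are multiples of the unit $1\otimes e_{\mathrm{pt}}$ and compose as such. For $|G|\ge2$ and $t\in G$ define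
\[
(a\otimes e_s)\circ_i(b\otimes e_t)=\begin{cases}ab\otimes e_t,&i=s,\\0,&i\ne s.\end{cases}
\]
Thus $a\otimes e_s$ is an element of $\Lambda$ with the marked input $s$, and only composition at the mark survives. Put $S_\Lambda(n)=\sum_{d\le n}\dim\Lambda_d$.

\begin{proposition}\label{prop:PL}
$\mathcal P_\Lambda$ is a finitely generated locally finite operad with $\dim\mathcal P_\Lambda(n)=n\dim\Lambda_{n-1}$. If $S_\Lambda(n)\asymp n^\rho$ with $\rho>0$, then $\operatorname{GKdim}\mathcal P_\Lambda=\rho+1$.
\end{proposition}

\begin{proof}
The unit axiom and naturality are built into the definition, and the two associativity axioms hold when one of the three elements is a multiple of the unit. Let $f=a\otimes e_s$, $g=b\otimes e_t$, $h=c\otimes e_u$ have arity at least $2$, with label sets $F,G,H$. For $i\in F$, $j\in G$, both $(f\circ_ig)\circ_jh$ and $f\circ_i(g\circ_jh)$ equal $abc\otimes e_u$ if $i=s$ and $j=t$, and $0$ otherwise. For $i\ne k$ in $F$, the element $f\circ_ig$ is $0$ or has its mark in $G$, which does not contain $k$, so $(f\circ_ig)\circ_kh=0$; exchanging the roles, $(f\circ_kh)\circ_ig=0$.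 The operad is generated by the finite-dimensional space $\mathcal P_\Lambda(2)$, because $\Lambda_{d+1}=\Lambda_1\Lambda_d$ and $(x\otimes e_s)\circ_s(b\otimes e_t)=xb\otimes e_t$ for $x\in\Lambda_1$.

Let $c_1n^\rho\le S_\Lambda(n)\le c_2n^\rho$ for $n\ge1$, with $c_1,c_2>0$. Then $S_{\mathcal P_\Lambda}(n)\le nS_\Lambda(n)\le c_2n^{\rho+1}$. Choose $\eta>0$ with $c_2\eta^\rho\le c_1/2$. For large $n$ the degrees $d\in(\eta n,n]$ carry dimension at least $c_1n^\rho-c_2(\eta n)^\rho\ge\frac{c_1}2n^\rho$, so $S_{\mathcal P_\Lambda}(n+1)\ge\eta n\cdot\frac{c_1}2n^\rho$.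
\end{proof}

\begin{proposition}\label{prop:real}
Every element of $\{0,1,2\}\cup[3,\infty]$ is the GK-dimension of a nonzero finitely generated locally finite symmetric operad over $\Bbbk$.
\end{proposition}

\begin{proof}
The value $0$ is attained by the operad with $\mathcal P(1)=\Bbbk$ and $\mathcal P(n)=0$ otherwise. The value $1$ is attained by the commutative operad $\mathrm{Com}$, which is the trivial module $\Bbbk$ in each arity $n\ge1$, with multiplication as composition, and is generated in arity $2$. The value $2$ is attained by $\mathcal P_\Lambda$ with $\Lambda=\Bbbk[x]$, where $S_\Lambda(n)=n+1$. The value $\infty$ is attained by $\mathcal P_\Lambda$ with $\Lambda$ free on two generators, where $\dim\mathcal P_\Lambda(n)=n2^{n-1}$.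

Let $\theta\in[0,1]$. Put $D=\emptyset$ if $\theta=0$ and $D=\{\lfloor k^{1/\theta}\rfloor:k\ge1\}$ otherwise. For $\theta>0$ the numbers $k^{1/\theta}$ differ by at least $1$, so their integer parts are distinct, and $\#(D\cap[0,n])=\#\{k\ge1:k<(n+1)^\theta\}\asymp n^\theta$. The set of words
\[
x^i,\qquad x^iyx^j\quad(i,j\ge0),\qquad x^iyx^jyx^k\quad(i,k\ge0,\ j\in D)
\]
is closed under taking factors, so the remaining words span an ideal of the free algebra on $x,y$; let $\Lambda^\theta$ be the quotient. Up to degree $n$ there are $(n+1)+\binom{n+1}2\asymp n^2$ basis words with at most one $y$, and $\sum_{j\in D,\,j\le n-2}\binom{n-j}2$ words with two. For $\theta>0$ this sum is $\asymp n^{2+\theta}$: each term is at most $n^2$, and the terms with $j\le n/2$ are $\asymp n^2$. So $S_{\Lambda^\theta}(n)\asymp n^{2+\theta}$ for all $\theta\in[0,1]$. For $\Lambda=\Lambda^\theta\otimes\Bbbk[z_1,\dots,z_l]$,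
\[
S_\Lambda(n)=\sum_{d\le n}\dim\Lambda^\theta_d\binom{n-d+l}{l}\asymp n^{2+\theta+l},
\]
since each binomial coefficient is $O(n^l)$ and those with $d\le n/2$ are $\asymp n^l$. By Proposition~\ref{prop:PL}, $\operatorname{GKdim}\mathcal P_\Lambda=3+\theta+l$, and these numbers fill $[3,\infty)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Theorem~\ref{thm:A} needs both the symmetric group actions and finite generation. The spans $\Lambda_{n-1}\otimes e_1\subset\mathcal P_\Lambda(n)$ are closed under the compositions $\circ_i$ and form a nonsymmetric operad generated in arity $2$; for $\Lambda=\Lambda^\theta$ its GK-dimension is $2+\theta$. And let $\mathcal P(0)=0$, $\mathcal P(1)=\Bbbk$, let $\mathcal P(n)$ be a trivial module of dimension $\lfloor n^{3/2}\rfloor$ for $n\ge2$, and let all compositions of elements of arity at least $2$ vanish. This is a locally finite symmetric operad of GK-dimension $5/2$.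
\end{remark}

\subsection*{Recovering the algebra from the operad}
The proof of Theorem~\ref{thm:A} runs the construction $\Lambda\mapsto\mathcal P_\Lambda$ backwards. We show how this works for $\mathcal P_\Lambda$ itself, using only permutations and compositions, so that each step makes sense in any operad. Let $|F|=n$ be large.

\emph{Only one input is special.} If $w,w'$ are disjoint $3$-cycles, then $(1-w)(1-w')e_x=0$ for each $x\in F$, because the two factors commute and one of $w,w'$ fixes $x$.

\emph{Reading off coefficients.} Let $f=\sum_xa_x\otimes e_x$ and let $i,j,t,t',c$ be distinct. Put $\kappa=(i\,c\,j)$ and $\tau=(i\,t\,t')$. Then $(1-\kappa)f$ involves only $e_i,e_c,e_j$, and the coefficient of $e_i$ is $a_i-a_j$, because $\kappa e_j=e_i$. The operator $1-\tau$ kills $e_c,e_j$ and sends $e_i$ to $e_i-e_t$. Hence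
\begin{equation}\label{eq:model}
(1-\tau)(1-\kappa)f=(a_i-a_j)\otimes(e_i-e_t).
\end{equation}
The result does not depend on $c$ and $t'$. It records the difference of the $i$th and $j$th coefficients on the vector $e_i-e_t$, and the image of the operator is a copy $\Lambda_{n-1}\otimes(e_i-e_t)$ of $\Lambda_{n-1}$ inside $\mathcal P_\Lambda[F]$.

\emph{Multiplying.} Let $b\in\Lambda_{q-1}$ with $q\ge2$. There are three ways to enlarge $a\otimes(e_s-e_t)$. Grafting it into the marked input of $b\otimes e_*$ gives $ba\otimes(e_s-e_t)$: left multiplication. Grafting anything of arity at least $2$ into an input $k\ne s,t$ gives $0$. Renaming $s$ as $\bullet$ and grafting $b\otimes e_s$ into $\bullet$ gives $ab\otimes e_s$. This has left the copy of $\Lambda$, but \eqref{eq:model} with $i=s$ and $j$ another input of $b\otimes e_s$ brings it back to $ab\otimes(e_s-e_t)$: right multiplication.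

\emph{Comparing growth.} Fix $d$, and let $B$ be the algebra of left multiplications on $\Lambda_{\ge d}$, graded by degree. Left multiplications generate $\Lambda_{\ge d}$ from $\Lambda_d$, so $\dim\Lambda_{d+e}\le\dim\Lambda_d\dim B_e$. Right multiplications also generate $\Lambda_{\ge d}$ from $\Lambda_d$ and commute with $B$, so an element of $B_e$ that kills $\Lambda_d$ is zero, and $\dim B_e\le\dim\Lambda_d\dim\Lambda_{d+e}$. Thus $\Lambda_{\ge d}$ and $B$ grow alike. For a general operad there is no $\Lambda$, but the spaces cut out by \eqref{eq:model}, the three kinds of operators and this two-sided comparison all survive.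

\section{Modules of degree at most one}\label{sec:degree}

\begin{definition}
A $\Bbbk\operatorname{Sym}(F)$-module $V$ has \emph{degree at most one} if $I_XI_YV=0$ for all disjoint $5$-element subsets $X,Y\subset F$.
\end{definition}

We use alternating groups so that the sign module is treated like the trivial one, and $5$-element sets because $\operatorname{Alt}(X)$ is then simple, which makes the arguments work in every characteristic.

\begin{lemma}\label{lem:star}
Let $|F|\ge10$. The following are equivalent: \emph{(i)} $V$ has degree at most one; \emph{(ii)} $(1-w)(1-w')V=0$ for all disjoint $3$-cycles $w,w'$; \emph{(iii)}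
\begin{equation}\label{eq:star}
(1-\pi)(1-\pi')V=0\quad\text{for all }\pi\in\operatorname{Alt}(X),\ \pi'\in\operatorname{Alt}(Y)\text{ with }X,Y\subset F\text{ disjoint}.
\end{equation}
\end{lemma}

\begin{proof}
The supports of $w,w'$ extend to disjoint $5$-element sets, so (i) implies (ii). Write $\pi$ and $\pi'$ as products of $3$-cycles in $X$ and in $Y$ and expand $1-\pi$ and $1-\pi'$ by the first form of \eqref{eq:tele}; as $\operatorname{Alt}(X)$ and $\operatorname{Alt}(Y)$ commute, (ii) implies (iii). Finally (iii) implies (i) because $I_XI_Y$ is spanned by the products $(1-\pi)(1-\pi')$.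
\end{proof}

In words, \eqref{eq:star} says that for $\pi'$ even, every element $(1-\pi')v$ is fixed by all even permutations of the labels outside the support of $\pi'$. The trivial module, the sign module and $\Bbbk F$ have degree at most one. The module $\Bbbk F\otimes\Bbbk F$, of dimension $n^2$, does not: if $w$ moves $x$ and $w'$ moves $y$, then $(1-w)(1-w')(e_x\otimes e_y)=(e_x-e_{wx})\otimes(e_y-e_{w'y})\ne0$. The next lemma shows that a dimension of order $n^2$ is unavoidable.

\begin{lemma}\label{lem:small}
There is $n_0$ such that every $\Bbbk S_n$-module $V$ with $n\ge n_0$ and $\dim V<n^2/100$ has degree at most one.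
\end{lemma}

\begin{proof}
Suppose $I_{X_1}I_{X_2}V\ne0$ for disjoint $5$-element sets $X_1,X_2$. Extending scalars, we may assume that $\Bbbk$ is algebraically closed. Extend $X_1,X_2$ to disjoint $5$-element sets $X_1,\dots,X_M$, $M=\lfloor n/5\rfloor$, and let $\Delta=\prod_k\operatorname{Alt}(X_k)$. Over an algebraically closed field the simple $\Delta$-modules are the outer tensor products $L_1\boxtimes\cdots\boxtimes L_M$ of simple $\operatorname{Alt}(X_k)$-modules. A nontrivial $L_k$ has dimension at least $2$, since a perfect group has no nontrivial one-dimensional module.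

We claim that some $\Delta$-composition factor of $V$ has at least two nontrivial components. Choose $q\in\{2,3\}$ with $q\ne p$. The elements of order $q$ generate $\operatorname{Alt}(X_k)$, so $I_{X_1}I_{X_2}V$ is the sum of the spaces $(1-\sigma_1)(1-\sigma_2)V$ with $\sigma_k\in\operatorname{Alt}(X_k)$ of order $q$. Fix $\sigma_1,\sigma_2$ with $e=(1-\sigma_1)(1-\sigma_2)\ne0$ on $V$. The $\sigma_k$ commute and satisfy the separable polynomial $x^q-1$, so they are simultaneously diagonalizable and $e$ is diagonalizable. If every composition factor had at most one nontrivial component, then $\sigma_1$ or $\sigma_2$ would act trivially on each factor. Then $e$ would be nilpotent, hence zero.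

So let $W'/W$ be a composition factor whose set $J$ of nontrivial components has $j\ge2$ elements. If $g\in S_n$ maps each $X_k$ onto $X_{\phi(k)}$, then $g$ normalizes $\Delta$, and $gW'/gW$ is a composition factor with set of nontrivial components $\phi(J)$. So there are at least $\binom Mj$ pairwise nonisomorphic composition factors of dimension at least $2^j$, and $\dim V\ge\binom Mj2^j$. This is at least $\binom M2$ if $j\le M-2$ and at least $2^{M-1}$ if $j\ge M-1$. Since $\binom M2\sim n^2/50$, both bounds exceed $n^2/100$ for large $n$.
\end{proof}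

\section{Degree at most one in all large arities}\label{sec:prop}

The hypothesis $\operatorname{GKdim}\mathcal P<3$ bounds sums of dimensions and does not by itself exclude a sparse set of arities with $\dim\mathcal P(n)\ge n^2$. Finite generation fills the holes.

\begin{proposition}\label{prop:eventual}
Let $\mathcal P$ be finitely generated and locally finite with $\operatorname{GKdim}\mathcal P<3$. Then $\mathcal P(n)$ has degree at most one for all large $n$.
\end{proposition}

The natural induction removes a terminal vertex from a tree $f$. This works when that vertex avoids the six labels moved by $w$ and $w'$, but a tree may have few terminal vertices, all carrying such labels. Two devices repair the induction. We may replace $w$ by $3$-cycles that share only one label with it and whose other two labels we choose. And since $(1-w')f'$ is fixed by even permutations away from $w'$, a subtree grafted onto $f'$ may be moved to another input, which can create a terminal vertex that avoids the six labels.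

\begin{proof}
Let $K=40m$. By Lemma~\ref{lem:window} with $\beta=2$ there is $N\ge\max(50,n_0)$ with $\dim\mathcal P(n)<n^2/100$ for all $n\in[N,N+K]$, and $\mathcal P(n)$ has degree at most one for these $n$ by Lemma~\ref{lem:small}. Let $n>N+K$ and assume degree at most one in all arities in $[N,n-1]$. By Lemmas~\ref{lem:span} and~\ref{lem:star} it suffices to show
\begin{equation}\label{eq:goal}
(1-w)(1-w')f=0
\end{equation}
for every tree $f$ on a set $F$ with $|F|=n$ and all disjoint $3$-cycles $w,w'$ on $F$. Put $M=\operatorname{supp}w\cup\operatorname{supp}w'$. Steps 1--3 hold for all such $F,f,w,w'$, and the roles of $w$ and $w'$ may be exchanged in them because $1-w$ and $1-w'$ commute.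

\medskip\noindent\textbf{Step 1.} \emph{If a terminal vertex $g$ avoids $M$, then \eqref{eq:goal} holds.} By (T4), $f=f'\circ_*g$ with $N\le|f'|<n$, and $w,w'$ move only leaves of $f'$ other than $*$. So $(1-w)(1-w')f=((1-w)(1-w')f')\circ_*g=0$ by induction.

\medskip\noindent\textbf{Step 2.} \emph{Let $d\ne d'$ lie in $F\setminus M$. If $(1-(x\,d\,d'))(1-w')f=0$ for all $x\in\operatorname{supp}w$, then \eqref{eq:goal} holds.} These three cycles generate $\operatorname{Alt}(\operatorname{supp}w\cup\{d,d'\})$, which contains $w$. They all fix $(1-w')f$, hence so does $w$.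

\medskip\noindent\textbf{Step 3.} \emph{Let $u$ be a vertex with at least two descendants (itself included) such that exactly one element $x$ of $M$ is under $u$. Suppose there are leaves $z\ne z'$ outside $M$ and not under $u$. Then \eqref{eq:goal} holds.} Say $x\in\operatorname{supp}w$. If a terminal descendant of $u$ avoids $x$, it avoids $M$ and Step 1 applies. Otherwise the parent of $x$ is the only terminal descendant of $u$, so by (T3) the descendants of $u$ form a chain $u=u_1\to\dots\to u_r$ with $r\ge2$ and $x$ a child of $u_r$. Let $g$ be the vertex $u_r$, with leaf set $G$, and write $f=f'\circ_*g$ with $f'\in\mathcal P[F']$. Then $G\cap M=\{x\}$, the support of $w'$ lies in $F'\setminus*$, and $z,z'\in F'$. Put $h=(1-w')f'$, so that $(1-w')f=h\circ_*g$. As $N\le|F'|<n$, property \eqref{eq:star} shows that $h$ is fixed by $\mu=(z\,{*}\,z')$. In $\mu h$ the input named $*$ is the former input $z$, so by naturality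
\[
h\circ_*g=(\mu h)\circ_*g=\tilde\mu(h\circ_zg),
\]
where $\tilde\mu:(F'\setminus z)\sqcup G\to F$ sends $*\mapsto z'$, $z'\mapsto z$ and fixes all other labels. In particular $\tilde\mu$ fixes $M$ pointwise, and therefore
\[
(1-w)(1-w')f=\tilde\mu(1-w)(h\circ_zg)=\tilde\mu(1-w)(1-w')(f'\circ_zg).
\]
In the tree $f'\circ_zg$ (Figure~\ref{fig:move}) the children of $u_{r-1}$ are the leaf $*$ and leaves of $f$ under $u$ other than $x$; none of them is $z$. So $u_{r-1}$ is a terminal vertex avoiding $M$, and the right side vanishes by Step 1.

\begin{figure}[ht]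
\centering
\begin{tikzpicture}[scale=0.8,v/.style={circle,fill,inner sep=1.5pt}]
\node[v,label=above:{root}] (r) at (0,3) {};
\node (z) at (1.4,1.7) {$z$};
\node[v,label=left:{$u_{r-1}$}] (a) at (-0.9,1.7) {};
\node (l) at (-0.2,0.6) {$\ell$};
\node[v,label=left:{$u_r$}] (b) at (-1.5,0.7) {};
\node (x) at (-2.1,-0.4) {$x$};
\node (y) at (-0.9,-0.4) {$\ell'$};
\draw[dashed] (r)--(a) (r)--(z);
\draw (a)--(l) (a)--(b) (b)--(x) (b)--(y);
\node[v,label=above:{root}] (r2) at (7,3) {};
\node[v,label=right:{$u_r$}] (b2) at (8.4,1.7) {};
\node[v,label=left:{$u_{r-1}$}] (a2) at (6.1,1.7) {};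
\node (l2) at (6.8,0.6) {$\ell$};
\node (s2) at (5.5,0.6) {$*$};
\node (x2) at (7.8,0.6) {$x$};
\node (y2) at (9,0.6) {$\ell'$};
\draw[dashed] (r2)--(a2) (r2)--(b2);
\draw (a2)--(l2) (a2)--(s2) (b2)--(x2) (b2)--(y2);
\end{tikzpicture}
\caption{Moving a terminal vertex. Left: a tree $f=f'\circ_*g$, where $g$ is the terminal vertex $u_r$ and $x$ is the only label under $u_{r-1}$ moved by $w$ or $w'$. Right: the tree $f'\circ_zg$, in which $u_{r-1}$ has become a terminal vertex none of whose leaves is moved. Dashed lines stand for paths from the root.}\label{fig:move}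
\end{figure}

\medskip\noindent\textbf{Step 4: pushing four of the six labels toward the root.} To use Step 3 we need a subtree containing only one moved label, so we arrange that four of the six labels are children of vertices near the root. By Step 1 we may assume that no terminal vertex avoids $M$. Then there are at most $6$ terminal vertices and, by (T3), at most $5$ branching vertices, while by (T1) there are at least $40$ vertices. Let $S$ be a set of $20$ vertices that contains the root and is closed under taking parents; call the other vertices \emph{outer}. Descendants of outer vertices are outer. By (T2), a vertex with no leaf child outside $M$ is branching (at most $5$ such) or has a leaf child in $M$ (at most $6$ such). So at least $9$ vertices of $S$ have a leaf child outside $M$, and we can choose distinct leaves $b,c,b',c',z,z'\notin M$ that are children of vertices in $S$. None of them is under an outer vertex. Applying Step 2 first to $w$ with $b,c$ and then to $w'$ with $b',c'$, we may assume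
\[
w=(x\,b\,c),\qquad w'=(y\,b'\,c'),\qquad M=\{x,b,c,y,b',c'\},
\]
and still $z,z'\notin M$. By Step 1 we may again assume that no terminal vertex avoids $M$. An outer vertex has an outer terminal descendant, which has a child in $M$, and that child must be $x$ or $y$. Hence \emph{every outer vertex is an ancestor of $x$ or of $y$}.

Suppose at least two outer vertices are ancestors of $x$ but not of $y$. They lie on the path from the root to $x$; let $u$ be the one closest to the root. Then $u$ has at least two descendants, $x$ is the only element of $M$ under $u$, and $z,z'$ are not under $u$. Step 3 applies. The same holds with $x$ and $y$ exchanged.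

\medskip\noindent\textbf{Step 5: separating $x$ from $y$.} In the remaining case all but at most two outer vertices are common ancestors of $x$ and $y$. The outer common ancestors form the final segment $s_1\to\dots\to s_r$ of the path from the root to the lowest common ancestor of $x$ and $y$, and $r\ge40-20-2=18$. For $k<r$ the vertex $s_k$ is not branching: a vertex child other than $s_{k+1}$ would be an outer vertex that is an ancestor of neither $x$ nor $y$. So $s_k$ has a leaf child, which is not in $M\cup\{z,z'\}$. Choose leaf children $e,e',d,d'$ of $s_1,s_2,s_3,s_4$. By Step 2 it suffices to show $(1-(v\,d\,d'))(1-w')f=0$ for $v\in\{x,b,c\}$.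

If $v\in\{b,c\}$, then $y$ is the only element of $\{v,d,d',y,b',c'\}$ under $s_5$, and Step 3 applies with $u=s_5$ and $z,z'$.

Let $v=x$ and $w_1=(x\,d\,d')$. Now both $x$ and $y$ are under $s_5$, and we move the label $y$ out. Let $g$ be the subtree at $s_1$, with leaf set $G$, and $f=f'\circ_*g$. Every outer vertex is a descendant of $s_1$: it lies with $s_1$ on the path from the root to $x$ or to $y$, and a proper ancestor of $s_1$ is a common ancestor of $x$ and $y$ that precedes $s_1$, hence is not outer. So the leaves outside $G$ are children of vertices in $S$, and $N\le n-20m\le|G|<n$. The supports of $w_1$ and $\nu=(y\,e\,e')$ are disjoint subsets of $G$, so $\nu$ fixes $(1-w_1)g$ by induction and \eqref{eq:star}. Hence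
\[
(1-w_1)f=f'\circ_*\nu(1-w_1)g=\nu(1-w_1)f=(1-w_1)\nu f,
\]
and it suffices to show $(1-w_1)(1-w')\nu f=0$. In the tree $\nu f$ the leaf named $y$ is the former leaf $e'$, a child of $s_2$, and the former leaf $y$ is named $e$. So $x$ is the only element of $\{x,d,d',y,b',c'\}$ under $s_5$, and Step 3 applies to $\nu f$ with $u=s_5$ and $z,z'$.
\end{proof}

\noindent\textbf{Standing assumptions.} In Sections~\ref{sec:alpha}--\ref{sec:B} and~\ref{sec:final}, $\mathcal P$ is finitely generated and locally finite with $\operatorname{GKdim}\mathcal P<3$, and $N\ge50+10m$ is fixed so that $\mathcal P(n)$ has degree at most one for all $n\ge N$. Thus \eqref{eq:star} holds in $\mathcal P[F]$ for $|F|\ge N$. \emph{Fresh} labels are labels distinct from each other and from all those named before; since $N\ge50$ there are always enough.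

\section{Difference operators and the spaces $A(n)$}\label{sec:alpha}

We take the left side of \eqref{eq:model} as a definition. Let $|F|\ge N$, $f\in\mathcal P[F]$, and let $i,j,t\in F$ be distinct. Put
\[
\alpha^t_{ij}(f)=(1-\tau)(1-\kappa)f,
\]
where $\tau=(i\,t\,t')$ for some $t'\in F\setminus\{i,j,t\}$, and $\kappa\in\operatorname{Alt}(F)$ sends $j$ to $i$ and fixes $t,t'$. The next lemma shows that degree at most one suffices for $\alpha_{ij}^t(f)$ to behave like $(a_i-a_j)\otimes(e_i-e_t)$; part (5) is the identity $a_i-a_k=(a_i-a_j)+(a_j-a_k)$.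

\begin{lemma}\label{lem:alpha}
\begin{enumerate}
\item[(1)] $\alpha^t_{ij}(f)$ does not depend on $\kappa$ and $t'$. If $\kappa=(i\,c\,j)$ with $c\ne t$, then $\alpha_{ij}^t(f)=(1-\tau_1)(1-\kappa)f$ for every even $\tau_1$ that sends $i$ to $t$ and fixes $j,c$.
\item[(2)] $\alpha^t_{ij}(f)$ is fixed by $\operatorname{Alt}(F\setminus\{i,t\})$.
\item[(3)] $\pi\alpha^t_{ij}(f)=\alpha^{\pi t}_{\pi i,\pi j}(\pi f)$ for every bijection $\pi:F\to F'$.
\item[(4)] If $\pi\in\operatorname{Alt}(F)$, $\pi(i)=i$ and $\pi(t)=t_1\ne j$, then $\pi\alpha^t_{ij}(f)=\alpha^{t_1}_{ij}(f)$.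
\item[(5)] For distinct $i,j,k,t$ there is $\kappa_1\in\operatorname{Alt}(F)$ with $\kappa_1(j)=i$, $\kappa_1(t)=t$ and $\alpha^t_{ik}(f)=\alpha^t_{ij}(f)+\kappa_1\alpha^t_{jk}(f)$.
\item[(6)] For $g,z$ of arity at least $2$, we have $\alpha^t_{ij}(f\circ_kg)=\alpha^t_{ij}(f)\circ_kg$ if $k\in F\setminus\{i,j,t\}$, and $\alpha^t_{ij}(z\circ_*f)=z\circ_*\alpha^t_{ij}(f)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\kappa,\kappa'$ be two choices for the same $t'$. Then $y=\kappa'\kappa^{-1}$ is even and fixes $i,t,t'$, so $(1-\tau)(\kappa'-\kappa)f=(1-\tau)(y-1)\kappa f=0$ by \eqref{eq:star}. So for given $t'$ we may take $\kappa=(i\,c\,j)$ with any $c\notin\{i,j,t,t'\}$. Then $h=(1-\kappa)f$ is fixed by $\operatorname{Alt}(F\setminus\{i,j,c\})$. If $\tau,\tau_1$ are even, send $i$ to $t$ and fix $j,c$, then $\tau_1^{-1}\tau$ lies in this group, so $\tau h=\tau_1h$. With $\tau=(i\,t\,t')$, $\tau_1=(i\,t\,t'')$ and $c$ fresh this gives independence of $t'$; with $t'$ fresh and $\tau_1$ arbitrary it gives the second claim.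

(2) For a $3$-cycle $\pi$ on $F\setminus\{i,t\}$ choose $t'$ fresh; then $(1-\pi)(1-\tau)=0$ on $\mathcal P[F]$ by \eqref{eq:star}.

(3) We have $\pi(1-\tau)(1-\kappa)f=(1-\pi\tau\pi^{-1})(1-\pi\kappa\pi^{-1})\pi f$, and the conjugates are an admissible choice for $\pi i,\pi j,\pi t$.

(4) If $t_1=t$ this is (2). Otherwise let $c,t_2,t'$ be fresh, $\kappa=(i\,c\,j)$, $h=(1-\kappa)f$, $\tau=(i\,t\,t')$ and $\pi_0=(t\,t_1\,t_2)$. Then $\pi_0h=h$ by \eqref{eq:star} and $\pi_0\tau\pi_0^{-1}=(i\,t_1\,t')$, so $\pi_0\alpha^t_{ij}(f)=h-(i\,t_1\,t')h=\alpha^{t_1}_{ij}(f)$. The even permutation $\pi\pi_0^{-1}$ fixes $i$ and $t_1$, so it fixes $\alpha_{ij}^{t_1}(f)$ by (2).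

(5) Let $c,c',t'$ be fresh, $\kappa_1=(i\,c\,j)$, $\kappa_2=(j\,c'\,k)$, $\tau=(i\,t\,t')$. Then $\kappa_1\kappa_2$ is even, sends $k$ to $i$ and fixes $t,t'$. Since $1-\kappa_1\kappa_2=(1-\kappa_1)+\kappa_1(1-\kappa_2)$ and $\kappa_1^{-1}\tau\kappa_1=(j\,t\,t')$,
\[
\alpha^t_{ik}(f)=(1-\tau)(1-\kappa_1)f+\kappa_1\bigl(1-(j\,t\,t')\bigr)(1-\kappa_2)f .
\]

(6) Choose $\kappa,\tau$ supported in $F\setminus k$, respectively in $F$. They are admissible on both sides, and they pass through the composition by naturality.
\end{proof}

For $F=\{i,t\}\sqcup E$ and $j\in E$ put $A[i,t;E]=\alpha^t_{ij}(\mathcal P[F])$. This subspace does not depend on $j$: if $\pi\in\operatorname{Alt}(E)$ sends $j$ to $j'$, then $\alpha^t_{ij}(f)=\pi\alpha^t_{ij}(f)=\alpha^t_{ij'}(\pi f)$ by (2) and (3). By (3), relabelings permute these subspaces; in particular $A[i,t;E]$ is stable under $\operatorname{Sym}(E)$, and $\operatorname{Alt}(E)$ acts trivially on it. Fix two symbols $\mathsf s,\mathsf t$ and put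
\[
A(n)=A[\mathsf s,\mathsf t;\{1,\dots,n-2\}]\qquad(n\ge N).
\]
All odd permutations of $\{1,\dots,n-2\}$ act on $A(n)$ by the same operator $\varepsilon$, and $\varepsilon^2=1$. For $\mathcal P_\Lambda$ we have $A(n)=\Lambda_{n-1}\otimes(e_{\mathsf s}-e_{\mathsf t})$ and $\varepsilon=1$.

To compare elements with different label sets we transport them to $A(n)$. For $f\in\mathcal P[F]$, $|F|=n$, and $i\ne j$ in $F$, let $\langle f\rangle_{ij}\subset A(n)$ be the span of all $\beta\alpha^t_{ij}(f)$, where $t\in F\setminus\{i,j\}$ and $\beta:F\to\{\mathsf s,\mathsf t,1,\dots,n-2\}$ is a bijection with $\beta(i)=\mathsf s$, $\beta(t)=\mathsf t$.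

\begin{lemma}\label{lem:bracket}
\emph{(i)} For any one pair $(t,\beta)$, the space $\langle f\rangle_{ij}$ is spanned by $a=\beta\alpha_{ij}^t(f)$ and $\varepsilon a$. \emph{(ii)} $\langle f\rangle_{ik}\subset\langle f\rangle_{ij}+\langle f\rangle_{jk}$ for distinct $i,j,k$. \emph{(iii)} $A(n)$ is the sum of the spaces $\langle f\rangle_{ij}$ over all trees $f$ with $n$ leaves and all $i\ne j$.
\end{lemma}

\begin{proof}
(i) For fixed $t$, two bijections $\beta$ differ by a permutation of $\{1,\dots,n-2\}$, which acts as $1$ or $\varepsilon$. For another pair $(t_1,\beta_1)$, take $\pi$ even with $\pi(i)=i$, $\pi(t)=t_1$; by Lemma~\ref{lem:alpha}(4), $\beta_1\alpha^{t_1}_{ij}(f)=(\beta_1\pi)\alpha^t_{ij}(f)$, and $\beta_1\pi$ sends $i,t$ to $\mathsf s,\mathsf t$. (ii) Apply $\beta$ to Lemma~\ref{lem:alpha}(5) and note that $\beta\kappa_1$ sends $j,t$ to $\mathsf s,\mathsf t$. (iii) follows from Lemma~\ref{lem:span}.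
\end{proof}

Let $Q[F]=I_F\mathcal P[F]$ and $Q(n)=Q[\{1,\dots,n\}]$. For $\mathcal P_\Lambda$ this is $\Lambda_{n-1}$ tensored with the span of the differences $e_x-e_y$, so $\dim Q(n)=(n-1)\dim A(n)$. In general this holds up to constant factors.

\begin{lemma}\label{lem:QA}
Let $|F|=n\ge N$.
\begin{enumerate}
\item[(i)] $\dim Q(n)\ge\lfloor n/5\rfloor\dim A(n)$.
\item[(ii)] $\dim I_X\mathcal P[F]\le80\dim A(n)$ for every $5$-element set $X\subset F$, and $\dim Q(n)\le80n\dim A(n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X_1,\dots,X_M$ be disjoint $5$-element subsets of $F$, $M=\lfloor n/5\rfloor$, and choose $s_k\ne t_k$ in $X_k$. We show that the subspaces $A[s_k,t_k;F\setminus\{s_k,t_k\}]$ of $Q[F]$ are independent. Let $\sum_ka_k=0$ with $a_k$ in the $k$th space. For $k\ge2$, $a_k$ is fixed by $\operatorname{Alt}(X_1)$, hence so is $a_1$. Write $a_1=\alpha^{t_1}_{s_1j}(f)$ with $j\notin X_1$, and let $h=(1-(s_1\,c\,j))f$ with $c\notin X_1$ fresh. Let $u,u'\in X_1$ be fresh, $\tau=(s_1\,t_1\,u)$ and $\tau_2=(s_1\,t_1)(u\,u')$. By Lemma~\ref{lem:alpha}(1), $a_1=(1-\tau)h=(1-\tau_2)h$. Since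 $\tau,\tau_2$ fix $a_1$,
\[
3a_1=(1+\tau+\tau^2)(1-\tau)h=0,\qquad2a_1=(1+\tau_2)(1-\tau_2)h=0 .
\]
So $a_1=0$ in every characteristic, and the same argument applies to each $a_k$.

(ii) Let $\sigma\in\operatorname{Alt}(X)$ be a $3$-cycle if $p\ne3$ and a double transposition if $p=3$, with support $\{i_1,\dots,i_r\}$, $r\le4$. The idea is to move the support of $\sigma$ off itself one point at a time; each move costs an element of a space $A[\,\cdot,\cdot\,;\cdot]$. Choose fresh $y_l,y_l'$ and put $\pi_l=(i_l\,y_l\,y_l')$, $1\le l\le r$; these cycles are disjoint. Let $f\in\mathcal P[F]$, $h_0=(1-\sigma)f$ and $h_l=\pi_l\cdots\pi_1h_0$. Taking $\tau=\pi_l$, $\kappa=\sigma$ in the definition of $\alpha$ and using Lemma~\ref{lem:alpha}(2),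
\[
h_{l-1}-h_l=\pi_{l-1}\cdots\pi_1(1-\pi_l)(1-\sigma)f=\pi_{l-1}\cdots\pi_1\,\alpha^{y_l}_{i_l,\sigma^{-1}i_l}(f)=\alpha^{y_l}_{i_l,\sigma^{-1}i_l}(f).
\]
So $h_0-h_r$ lies in $U=\sum_{l=1}^rA[i_l,y_l;F\setminus\{i_l,y_l\}]$, and $\dim U\le4\dim A(n)$. With $\pi=\pi_r\cdots\pi_1$ we have $h_r=(1-\pi\sigma\pi^{-1})\pi f$, and $\pi\sigma\pi^{-1}$ is supported on $\{y_1,\dots,y_r\}$, so $(1-\sigma)h_r=0$ by \eqref{eq:star}. Hence $(1-\sigma)^2f=(1-\sigma)(h_0-h_r)\in(1-\sigma)U$. The order of $\sigma$ is prime to $p$, so $\sigma$ is diagonalizable over the algebraic closure and $1-\sigma$ and $(1-\sigma)^2$ have the same rank. Thus $\dim(1-\sigma)\mathcal P[F]\le4\dim A(n)$. The elements $\sigma$ of the chosen type, at most $20$, generate $\operatorname{Alt}(X)$, which gives the first bound. The groups $\operatorname{Alt}(\{1,2,3,4,y\})$, $5\le y\le n$, contain all cycles $(x\,1\,2)$ and so generate $\operatorname{Alt}(\{1,\dots,n\})$, which gives the second.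
\end{proof}

\section{Coinvariants}\label{sec:coinv}

Let $T[F]=\mathcal P[F]/Q[F]$ be the coinvariants of $\operatorname{Alt}(F)$, and write $[f]$ for the class of $f$. In $T[F]$ all inputs look alike up to sign, so by the parallel axiom the operations of grafting a small element $g$ into an input should commute up to sign and make $\bigoplus_nT(n)$ a module over an essentially commutative ring. This is what happens for $\mathrm{Com}$, where $Q=0$. But grafting need not be defined on $T$: in $\mathcal P_\Lambda$, the elements $a\otimes e_k$ and $a\otimes e_x$ ($x\ne k$) have the same class, while grafting $b\otimes e_u$ into $k$ gives $ab\otimes e_u$ and $0$. We divide by the obstruction, which is small by Lemma~\ref{lem:QA}.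

Put $N'=N+m$. For $|F|\ge N'$ let $Z[F]\subset T[F]$ be the span of the classes $[a\circ_ig]$, where $F=(F_1\setminus i)\sqcup H$ with $2\le|H|\le m$, $g\in\mathcal P[H]$, and $a\in I_X\mathcal P[F_1]$ for a $5$-element set $X$ with $i\in X\subset F_1$. These subspaces are preserved by relabeling. Put $\overline T[F]=T[F]/Z[F]$. (For $\mathcal P_\Lambda$, taking $a\otimes(e_i-e_x)$ with $x\in X$ shows $Z=T$ and $\overline T=0$.) Then
\begin{equation}\label{eq:layers}
\dim\mathcal P(n)=\dim Q(n)+\dim Z(n)+\dim\overline T(n)\qquad(n\ge N').
\end{equation}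

\begin{lemma}\label{lem:Z}
There is a constant $C_0$ with $\dim Z(n)\le C_0\sum_{q=2}^m\dim A(n-q+1)$ for $n\ge N'$.
\end{lemma}

\begin{proof}
For each $q$ fix one datum $(F_1,X,i,H)$ with $|H|=q$ and let $Z_q$ be the span of the corresponding classes. By bilinearity and Lemma~\ref{lem:QA}(ii), $\dim Z_q\le80\dim A(n-q+1)\dim\mathcal P(q)$; here $n-q+1\ge N$. Any other datum with $|H|=q$ is obtained from the fixed one by relabeling, so its classes lie in $\pi Z_q$ for a permutation $\pi$ of $F$, and $\pi Z_q$ depends only on the parity of $\pi$. Take $C_0=160\max_{2\le q\le m}\dim\mathcal P(q)$.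
\end{proof}

\begin{lemma}\label{lem:insert}
Let $|F|\ge N'$, $k\in F$, $g\in\mathcal P[H]$, $2\le|H|\le m$. Then $f\mapsto f\circ_kg$ induces a linear map $\overline T[F]\to\overline T[(F\setminus k)\sqcup H]$.
\end{lemma}

\begin{proof}
We must show $[f\circ_kg]\in Z$ if $f\in Q[F]$ or if $f$ represents one of the spanning classes of $Z[F]$.

The space $Q[F]$ is spanned by elements $f=(1-w)f_0$ with $w$ a $3$-cycle. If $k\notin\operatorname{supp}w$, then $f\circ_kg=(1-w)(f_0\circ_kg)$ has class $0$ in $T$. If $k\in\operatorname{supp}w$, then $f\in I_X\mathcal P[F]$ for a $5$-element set $X\supset\operatorname{supp}w$, and $[f\circ_kg]\in Z$ by definition.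

Let $f=a\circ_ig'$ with $a\in I_X\mathcal P[F_1]$, $i\in X$. The input $k$ may lie in $X$ or in $g'$, so we first move it. Choose $k'\in F_1\setminus X$ and $\pi\in\operatorname{Alt}(F)$ with $\pi(k')=k$. As $f-\pi f\in Q[F]$, the first part gives $[f\circ_kg]\equiv[(\pi f)\circ_kg]$ modulo $Z$. By naturality $(\pi f)\circ_kg$ is a relabeling of $f\circ_{k'}g$, which equals $(a\circ_{k'}g)\circ_ig'$ by the parallel axiom. Since $k'\notin X$, we have $a\circ_{k'}g\in I_X\mathcal P[(F_1\setminus k')\sqcup H]$, so the class lies in $Z$.
\end{proof}

\subsection*{Insertion operators}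
The following bookkeeping of signs is needed for $\overline T$ now and for $A$ in the next section. An \emph{insertion system} assigns to each finite set $E$ with $|E|\ge r_0$, for some $r_0\ge3$, a space $U[E]$ with functorial relabelings, such that even permutations of $E$ act trivially, together with bilinear maps $(a,g)\mapsto a\circ_kg$ from $U[E]\times\mathcal P[H]$ to $U[(E\setminus k)\sqcup H]$, for $k\in E$ and $2\le|H|\le m$, that satisfy naturality and the parallel axiom. Let $\varepsilon$ be the action of odd permutations of $E$. It commutes with relabelings, and $\varepsilon(a\circ_kg)=(\varepsilon a)\circ_kg$, as one sees by using a transposition in $E\setminus k$. For $a\in U(r)=U[\{1,\dots,r\}]$, write $a(x_1,\dots,x_r)$ for the relabeling along $i\mapsto x_i$; reordering the list multiplies by $1$ or $\varepsilon$ according to the parity of the reordering. For $g\in\mathcal P(q)$, $2\le q\le m$, put $\deg g=q-1$ and define $\iota_g:U(r)\to U(r+q-1)$ by inserting $g$ at the last input: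
\begin{equation}\label{eq:iota}
(\iota_ga)(x_1,\dots,x_{r+q-1})=a(x_1,\dots,x_{r-1},\bullet)\circ_\bullet g(x_r,\dots,x_{r+q-1}).
\end{equation}
Then $\iota_g$ is linear in $g$ and commutes with $\varepsilon$.

\begin{lemma}\label{lem:sign}
In an insertion system, $\iota_h\iota_g=\varepsilon^{\deg g\deg h}\iota_g\iota_h$.
\end{lemma}

\begin{proof}
Let $a\in U(r)$ and let $q,q'$ be the arities of $g,h$. Evaluate both sides on a list of $r+q+q'-2$ labels. Let $X$ be its first $r-2$ entries, and cut the remaining $q+q'$ entries in two ways, as $(Y_1,Y_1')$ with lengths $q,q'$ and as $(Y_2',Y_2)$ with lengths $q',q$. Put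
\[
\Phi(Y,Y')=\bigl(a(X,\bullet',\bullet)\circ_\bullet g(Y)\bigr)\circ_{\bullet'}h(Y').
\]
By definition $\iota_h\iota_ga$ is $(\iota_ga)(X,Y_1,\bullet')\circ_{\bullet'}h(Y_1')$. Moving $\bullet'$ to the left past the $q$ entries of $Y_1$ gives $(\iota_ga)(X,Y_1,\bullet')=\varepsilon^q\,a(X,\bullet',\bullet)\circ_\bullet g(Y_1)$, so $\iota_h\iota_ga=\varepsilon^q\Phi(Y_1,Y_1')$. The same computation with $g,h$ exchanged gives
\[
\iota_g\iota_ha=\varepsilon^{q'}\bigl(a(X,\bullet,\bullet')\circ_{\bullet'}h(Y_2')\bigr)\circ_\bullet g(Y_2)=\varepsilon^{q'+1}\Phi(Y_2,Y_2'),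
\]
where the last step exchanges $\bullet,\bullet'$ in $a$ and uses the parallel axiom. The list $(Y_2,Y_2')$ arises from $(Y_2',Y_2)=(Y_1,Y_1')$ by exchanging blocks of lengths $q'$ and $q$, so $\Phi(Y_2,Y_2')=\varepsilon^{qq'}\Phi(Y_1,Y_1')$. Finally $q+q'+1+qq'=(q+1)(q'+1)\equiv\deg g\deg h\pmod2$.
\end{proof}

Recall the Hilbert--Serre theorem: if $\bigoplus_nM_n$ is a finitely generated graded module over a polynomial ring $\Bbbk[y_1,\dots,y_k]$ with $\deg y_i=d_i>0$, then $\sum_n\dim M_n\,T^n$ is a Laurent polynomial divided by $\prod_i(1-T^{d_i})$. Consequently $\dim M_n$ is, for large $n$, a \emph{quasi-polynomial}: it is given by a polynomial in $n$ on each residue class modulo the least common multiple of the $d_i$.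

\begin{proposition}\label{prop:T}
For large $n$, $\dim\overline T(n)$ is a quasi-polynomial in $n$, and $\dim\overline T(n)=O(n)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:insert}, $\overline T$ is an insertion system with $r_0=N'$. For $n\ge N'+m$ every tree with $n$ leaves is $f'\circ_kg$ with $g$ a terminal vertex and $|f'|\ge N'$. Its class is a relabeling of an element of the $\varepsilon$-stable space $\iota_g\overline T(|f'|)$, with the inputs of $g$ suitably ordered, so it lies in that space. Hence $\bigoplus_{n\ge N'}\overline T(n)$ is spanned by monomials in the $\iota_g$, with $g$ in fixed bases of $\mathcal P(2),\dots,\mathcal P(m)$, applied to $\overline T(N'),\dots,\overline T(N'+m)$. By Lemma~\ref{lem:sign} each $\iota_g^2$ commutes with all $\iota_h$, and each monomial equals, up to a factor $\varepsilon$, a monomial in the $\iota_g^2$ times one of finitely many products of distinct $\iota_g$. So the module is finitely generated over the polynomial ring $\Bbbk[y_g]$, with $y_g$ acting as $\iota_g^2$ in degree $2\deg g>0$, and the first claim follows. If one of the polynomials had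 degree at least $2$, its leading coefficient would be positive, and Lemma~\ref{lem:window} would give $\operatorname{GKdim}\mathcal P\ge3$.
\end{proof}

\section{An algebra with the growth of $A$}\label{sec:B}

Let $A=\bigoplus_{n\ge N}A(n)$. For $a\in A(n)$ write $a(\sigma,\theta;x_1,\dots,x_{n-2})$ for the relabeling $\mathsf s\mapsto\sigma$, $\mathsf t\mapsto\theta$, $i\mapsto x_i$, and omit $\sigma,\theta$ when they are $\mathsf s,\mathsf t$. The spaces $U[E]=A[\mathsf s,\mathsf t;E]$, $|E|\ge N-2$, form an insertion system: if $a=\alpha^{\mathsf t}_{\mathsf sj}(f)$ with $j\ne k$, then $a\circ_kg=\alpha_{\mathsf sj}^{\mathsf t}(f\circ_kg)$ by Lemma~\ref{lem:alpha}(6). As in Section~\ref{sec:model} there are three kinds of operators $A(n)\to A(n+q-1)$, where $q$ is the arity of $g,z,y$.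
\begin{itemize}
\item \emph{Insertion} $\iota_g$, for $2\le q\le m$, is given by \eqref{eq:iota} with $r=n-2$.
\item \emph{Left grafting} $L_z$, for $2\le q\le m$, is
\[
(L_za)(x_1,\dots,x_{n+q-3})=z(*,x_{n-1},\dots,x_{n+q-3})\circ_*a(x_1,\dots,x_{n-2}),
\]
which lies in $A$ by the second part of Lemma~\ref{lem:alpha}(6).
\item \emph{Right grafting} $R_y$, for any $q\ge2$, is
\[
(R_ya)(x_1,\dots,x_{n+q-3})=\alpha^{\mathsf t}_{\mathsf s,x_1}\bigl(a(\bullet,\mathsf t;x_q,\dots,x_{n+q-3})\circ_\bullet y(\mathsf s,x_1,\dots,x_{q-1})\bigr).
\]
\end{itemize}
All three commute with $\varepsilon$: realize $\varepsilon$ by a transposition of two labels $x_i$ that belong to $a$, and for $R_y$ use Lemma~\ref{lem:alpha}(3). For $\mathcal P_\Lambda$, the operators $L_{b\otimes e_1}$ and $R_{b\otimes e_1}$ are left and right multiplication by $b$, and $\iota_g=0$. Insertions do not vanish in general. Let $\mathcal P[F]=\Bbbk F$ for $F\neq\emptyset$ and $\mathcal P[\emptyset]=0$, with $e_s\circ_ie_t=e_t$ if $i=s$ and $e_s$ otherwise; this is an operad, since the mark of an iterated composite is found by following marks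 from the root. Here $\iota_g(e_{\mathsf s}-e_{\mathsf t})=e_{\mathsf s}-e_{\mathsf t}$ for $g=e_1$.

Let $f\in\mathcal P[F]$ with $|F|\ge N$, let $i\ne j$ in $F$, and let $g,z$ have arity in $[2,m]$. Order the inputs of $g$ arbitrarily and those of $z$ with $*$ first. Then
\begin{equation}\label{eq:LR}
\langle f\circ_kg\rangle_{ij}\subset\iota_gA(|f|)\quad(k\ne i,j),\qquad\langle z\circ_*f\rangle_{ij}\subset L_zA(|f|).
\end{equation}
Indeed, choose $t\in F\setminus\{i,j,k\}$, and choose $\beta$ sending the new inputs, in order, to the last labels. By Lemma~\ref{lem:alpha}(6) the element $\beta\alpha_{ij}^t(\cdot)$ is $\iota_g$, respectively $L_z$, of a relabeling of $\alpha^t_{ij}(f)$; the right sides are $\varepsilon$-stable, and Lemma~\ref{lem:bracket}(i) applies.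

Let $B\subset\operatorname{End}_\Bbbk(A)$ be the unital subalgebra generated by $\varepsilon$ and the operators $\iota_g,L_z$ with $g,z$ in fixed bases of $\mathcal P(2),\dots,\mathcal P(m)$. This generating set is finite because $\mathcal P$ is locally finite, and by linearity $B$ contains all $\iota_g$ and $L_z$. The generators are homogeneous, so $B=\bigoplus_{e\ge0}B_e$, where $B_e$ consists of the operators in $B$ that raise the arity by $e$. The element $\varepsilon$ is central in $B$.

\begin{lemma}\label{lem:comm}
\emph{(i)} Every $R_y$ commutes with $B$. \emph{(ii)} $b\,\iota_g=\varepsilon^{e\deg g}\iota_g\,b$ for $b\in B_e$.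
\end{lemma}

\begin{proof}
It suffices to treat generators of $B$, and $\varepsilon$ has been dealt with. Let $a\in A(n)$.

(i) Let $y$ have arity $q$ and write $\hat y=y(\mathsf s,x_1,\dots,x_{q-1})$. In $R_ya$ the last label belongs to $a$ and differs from $\mathsf s,\mathsf t,x_1$. Put $\hat a=a(\bullet,\mathsf t;x_q,\dots,x_{n+q-4},\star)$ and let $\hat g$ be $g$ evaluated on the labels $x_{n+q-3},x_{n+q-2},\dots$. By Lemma~\ref{lem:alpha}(6) and the parallel axiom,
\[
\iota_gR_ya=\alpha^{\mathsf t}_{\mathsf s,x_1}(\hat a\circ_\bullet\hat y)\circ_\star\hat g=\alpha^{\mathsf t}_{\mathsf s,x_1}\bigl((\hat a\circ_\star\hat g)\circ_\bullet\hat y\bigr)=R_y\iota_ga,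
\]
because $\hat a\circ_\star\hat g=(\iota_ga)(\bullet,\mathsf t;x_q,x_{q+1},\dots)$. Now put $\hat a=a(\bullet,\mathsf t;x_q,\dots,x_{n+q-3})$ and $\hat z=z(*,x_{n+q-2},\dots)$. By Lemma~\ref{lem:alpha}(6) and the sequential axiom,
\[
L_zR_ya=\hat z\circ_*\alpha^{\mathsf t}_{\mathsf s,x_1}(\hat a\circ_\bullet\hat y)=\alpha^{\mathsf t}_{\mathsf s,x_1}\bigl((\hat z\circ_*\hat a)\circ_\bullet\hat y\bigr)=R_yL_za,
\]
because $\hat z\circ_*\hat a=(L_za)(\bullet,\mathsf t;x_q,x_{q+1},\dots)$.

(ii) For $b=\iota_h$ this is Lemma~\ref{lem:sign}. Let $b=L_z$, $e=\deg z$, and let $g$ have arity $q$. Evaluate on a list $(X,W,Y)$ with blocks of lengths $n-3$, $e$, $q$. Then $(\iota_gL_za)(X,W,Y)=(L_za)(X,W,\bullet)\circ_\bullet g(Y)$. Moving $\bullet$ to the left past $W$ makes it an input of $a$: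
\[
(L_za)(X,W,\bullet)=\varepsilon^e(L_za)(X,\bullet,W)=\varepsilon^e\,z(*,W)\circ_*a(X,\bullet).
\]
By the sequential axiom, inserting $g(Y)$ gives
\[
\varepsilon^ez(*,W)\circ_*(\iota_ga)(X,Y)=\varepsilon^e(L_z\iota_ga)(X,Y,W)=\varepsilon^{e+eq}(L_z\iota_ga)(X,W,Y),
\]
and $e+eq\equiv e\deg g\pmod2$.
\end{proof}

To generate $A$ by these operators we must handle $\langle f\rangle_{ij}$ for a tree $f$ in which no terminal vertex avoids $i,j$, so that insertion does not apply. If $i$ and $j$ are far apart, for instance on different branches at the root, then no single vertex can be split off by left grafting either. The additivity in Lemma~\ref{lem:bracket}(ii) reduces to pairs that are near each other. Call two leaves $l\ne l'$ of a tree \emph{close} if their parents have distance at most $2$, and call $(f,l,l')$ \emph{slim} if $l,l'$ are close leaves of the tree $f$ and every vertex of $f$ is an ancestor of $l$ or $l'$. Put $N_1=N+10m$ and, for $n>N_1$,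
\[
J(n)=\sum_{q=2}^m\ \sum_{g\in\mathcal P(q)}\iota_gA(n-q+1)\subset A(n).
\]
By (T4) and \eqref{eq:LR}, $\langle f\rangle_{ij}\subset J(n)$ whenever a terminal vertex of the tree $f$ avoids $\{i,j\}$.

\begin{lemma}\label{lem:slim}
Let $n>N_1$.
\begin{enumerate}
\item[(i)] $A(n)$ is the sum of $J(n)$ and the spaces $\langle f\rangle_{ll'}$ with $(f,l,l')$ slim and $|f|=n$.
\item[(ii)] If $(f,l,l')$ is slim and $|f|=n$, then $f=f_1\circ_*g_0$, where $g_0$ is a tree containing $l,l'$ with $2\le|g_0|\le3m$, and the vertices of $f_1$ form a chain $v_1\to\dots\to v_k$ with $k\ge5$, the leaf $*$ is a child of $v_k$, and each $v_i$ has a leaf child other than $*$.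
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:bracket}(iii) we consider $\langle f\rangle_{ij}$ for a tree $f$, and we may assume that no terminal vertex avoids $\{i,j\}$. Then there are at most two terminal vertices, so at most one vertex is branching and all others have a leaf child. If $i,j$ have the same parent, they are close. Otherwise walk along the path from the parent of $i$ to the parent of $j$ and choose one leaf child at each vertex, namely $i$ and $j$ at the ends, skipping the branching vertex if it has none. This gives distinct leaves $i=l_0,l_1,\dots,l_\nu=j$ with consecutive ones close, and $\langle f\rangle_{ij}\subset\sum_\mu\langle f\rangle_{l_{\mu-1}l_\mu}$ by Lemma~\ref{lem:bracket}(ii). For a close pair $l,l'$, either a terminal vertex avoids $\{l,l'\}$ and $\langle f\rangle_{ll'}\subset J(n)$, or every terminal vertex is a parent of $l$ or $l'$ and $(f,l,l')$ is slim by (T2).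

(ii) Let $u_0$ be the lowest common ancestor of $l,l'$ and $g_0$ the subtree at $u_0$. Its vertices are ancestors of $l$ or $l'$ and descendants of $u_0$, so they lie on the path between the parents of $l$ and $l'$. There are at most three, and $2\le|g_0|\le3m$. Every other vertex is an ancestor of $l$ or $l'$ that is not a descendant of $u_0$, hence a proper ancestor of $u_0$. These vertices form a chain $v_1\to\dots\to v_k$ from the root to the parent of $u_0$. None is branching, since a second vertex child would be neither in $g_0$ nor a proper ancestor of $u_0$; so each has a leaf child in $f$. Finally $10m<n\le k(m-1)+3m$ gives $k\ge5$.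
\end{proof}

Put $A_{\le N_1}=\bigoplus_{N\le n\le N_1}A(n)$, $C_1=\dim A_{\le N_1}$, and
\[
S_A(n)=\sum_{N\le i\le n}\dim A(i),\qquad S_B(n)=\sum_{e\le n}\dim B_e .
\]

\begin{proposition}\label{prop:AB}
\begin{enumerate}
\item[(i)] $A=B\cdot A_{\le N_1}$.
\item[(ii)] $A$ is the smallest subspace containing $A_{\le N_1}$ and stable under all $\iota_g$ and $R_y$.
\item[(iii)] $S_B(n)\le C_1S_A(n+N_1)$ and $S_A(n)\le C_1S_B(n)$.
\end{enumerate}
\end{proposition}

\begin{proof}
For (i) and (ii) we use induction on $n>N_1$. In both cases $J(n)$ lies in the required subspace by induction, so by Lemma~\ref{lem:slim}(i) it remains to treat $\langle f\rangle_{ll'}$ for $(f,l,l')$ slim, with the notation of Lemma~\ref{lem:slim}(ii).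

(i) Remove the root: $f=v_1\circ_\star f_2$ with $l,l'$ leaves of $f_2$ and $N\le n-m+1\le|f_2|<n$. By \eqref{eq:LR}, $\langle f\rangle_{ll'}\subset L_{v_1}A(|f_2|)$.

(ii) Now we remove $g_0$ instead. The operator $R_y$ grafts $y$ onto an element of $A$, whereas $f_1$ is just a tree, so we replace $f_1$ by $\alpha(f_1)$ and control the error. Let $b,c,t,t'$ be leaf children of $v_1,v_2,v_3,v_4$, and put $\kappa=(*\,c\,b)$, $\tau=(*\,t\,t')$. As $N\le n-3m+1\le|f_1|<n$, we may form
\[
a=\alpha^t_{*b}(f_1)=f_1-\kappa f_1-\tau f_1+\tau\kappa f_1 .
\]
The leaf named $*$ in $\kappa f_1$, $\tau f_1$, $\tau\kappa f_1$ is the original leaf $\kappa^{-1}(*)=b$, $\tau^{-1}(*)=t'$, $\kappa^{-1}\tau^{-1}(*)=t'$, respectively. So $f=a\circ_*g_0+f^{(1)}+f^{(2)}-f^{(3)}$, where the $f^{(\mu)}$ are trees in which $g_0$ is attached to $v_1$ or $v_4$. In these trees $v_k$ is a terminal vertex, because $k\ge5$, and it avoids $\{l,l'\}$, because $l,l'$ are leaves of $g_0$. Hence $\langle f^{(\mu)}\rangle_{ll'}\subset J(n)$. Let $q=|g_0|$ and let $y\in\mathcal P(q)$ be $g_0$ with inputs ordered as $l,l',\dots$. Let $\beta$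 send the inputs of $g_0$ in this order to $\mathsf s,1,\dots,q-1$, send $t$ to $\mathsf t$, and send the remaining labels to $q,\dots,n-2$. Since $a\in A[*,t;\,\cdot\,]$, the element $\beta\alpha^t_{ll'}(a\circ_*g_0)$ is $R_ya'$ for a relabeling $a'\in A(|f_1|)$ of $a$. By Lemma~\ref{lem:bracket}(i), $\langle f\rangle_{ll'}\subset R_yA(|f_1|)+J(n)$.

(iii) Let $b\in B_e$ kill $A_{\le N_1}$. By Lemma~\ref{lem:comm} the kernel of $b$ is stable under all $\iota_g$ and $R_y$, so $b=0$ by (ii). Thus $B_e$ embeds in $\bigoplus_{n'=N}^{N_1}\operatorname{Hom}(A(n'),A(n'+e))$, and summing over $e\le n$ gives the first inequality. By (i), $\dim A(i)\le\sum_{n'=N}^{N_1}\dim A(n')\dim B_{i-n'}$, with $B_e=0$ for $e<0$, and summing over $i\le n$ gives the second.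
\end{proof}

\section{Bergman's gap}\label{sec:bergman}

We include a proof of the gap in the form needed. A word $w_1\cdots w_L$ has \emph{period} $\lambda\ge1$ if $w_i=w_{i+\lambda}$ whenever $i+\lambda\le L$. If a word of period $\lambda$ has a factor of length at least $\lambda$ with period $\gamma\mid\lambda$, then the whole word has period $\gamma$.

\begin{lemma}[Fine--Wilf]\label{lem:FW}
A word of length $L\ge\lambda+\mu-\gcd(\lambda,\mu)$ with periods $\lambda$ and $\mu$ has period $\gamma=\gcd(\lambda,\mu)$.
\end{lemma}

\begin{proof}
Induction on $\lambda+\mu$; the case $\lambda=\mu$ is trivial. Let $\lambda<\mu$. The prefix of length $L-\lambda$ has periods $\lambda$ and $\mu-\lambda$, since $w_i=w_{i+\mu}=w_{i+\mu-\lambda}$ for $i+\mu\le L$. Its length is at least $\lambda+(\mu-\lambda)-\gamma$, so it has period $\gamma$ by induction. Its length is also at least $\mu-\gamma\ge\lambda$, so the whole word has period $\gamma$.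
\end{proof}

\begin{lemma}[Bergman]\label{lem:bergman}
Let $B$ be a unital algebra generated by a finite set, and let $V$ be the span of $1$ and the generators. Either $\dim V^n\ge\frac{(n+1)(n+2)}2$ for all $n$, or $\dim V^n=O(n)$.
\end{lemma}

\begin{proof}
Order the words in the generators by length and then lexicographically. Let $\mathcal L$ be the set of words that are not, in $B$, linear combinations of smaller words. The order is compatible with concatenation, so $\mathcal L$ is closed under factors, and the words of length at most $n$ in $\mathcal L$ form a basis of $V^n$. Let $c(k)$ be the number of words of length $k$ in $\mathcal L$. If $c(k)\ge k+1$ for all $k$, the first alternative holds. Otherwise $c(d)\le d$ for some $d$. If $d=0$, then $1=0$ and $B=0$. Let $d\ge1$; we show that $c$ is bounded.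

Let $\Gamma$ be the directed graph whose vertices are the words of length $d$ in $\mathcal L$ and whose edges are the words of length $d+1$ in $\mathcal L$, each going from its prefix to its suffix. It has at most $d$ vertices, and an edge is determined by its source and its last letter. A walk with $n$ edges spells a word of length $d+n$, and each word of length $d+n$ in $\mathcal L$ is spelled by a walk, so $c(d+n)$ is at most the number of walks with $n$ edges. Words spelled along a simple cycle of length $\lambda$ have period $\lambda$. The point is that vertices are long words compared with the lengths of cycles, so that Lemma~\ref{lem:FW} applies.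

\emph{(I) Distinct simple cycles are vertex-disjoint.} Suppose $C_1\ne C_2$ meet. Going around $C_2$ from a common vertex, take the first edge not in $C_1$; it starts at some $u\in C_1$. Follow $C_2$ from $u$ to its first return $u'$ to $C_1$ (possibly $u'=u$). This ear and the path in $C_1$ from $u'$ to $u$, which has $\ell\ge1$ vertices, form a simple cycle $C_2'$. If $\lambda,\mu$ are the lengths of $C_1,C_2'$, counting vertices gives $\lambda+\mu-\ell\le d$. The word spelled by the common path has length $L=d+\ell-1\ge\lambda+\mu-1$ and periods $\lambda,\mu$, hence period $\gamma=\gcd(\lambda,\mu)$. The next letter along $C_1$, respectively $C_2'$, is the letter in position $L+1-\lambda$, respectively $L+1-\mu$. These positions lie in $[1,L]$ and are congruent modulo $\gamma$, so the letters agree. Then the first edge of the ear lies in $C_1$, a contradiction.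

\emph{(II) No walk leads from a simple cycle $C_1$ to another simple cycle $C_2$.} Otherwise let $u=v_0\to\dots\to v_r=v$ be a shortest path from $C_1$ to $C_2$; by (I), $r\ge1$. With $\lambda,\mu,\gamma$ as before, $\lambda+\mu+r-1\le d$. The path spells a word $W$ of length $d+r$ with prefix $u$ of period $\lambda$ and suffix $v$ of period $\mu$. They overlap in a word $O$ of length $d-r\ge\lambda+\mu-1$, which has period $\gamma$ by Lemma~\ref{lem:FW}. As $|O|\ge\max(\lambda,\mu)$, both $u$ and $v$ have period $\gamma$; and two positions of $W$ at distance $\gamma\le|O|$ lie both in $u$ or both in $v$, so $W$ has period $\gamma$. Hence the letter of $W$ in position $d+1$ equals the letter in position $d+1-\lambda$, which is the letter following $u$ along $C_1$. So $v_1\in C_1$. This contradicts minimality if $r>1$ and (I) if $r=1$.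

A vertex or edge on a closed walk lies on a simple cycle. So a walk visits each vertex that is on no cycle at most once. By (I) and (II) it meets at most one simple cycle $C$, and it cannot leave $C$ and return, since an edge outside $C$ would then lie on a second simple cycle reachable from $C$. Thus a walk consists of a simple path outside the cycles, a stretch along one cycle, and a simple path outside the cycles, some possibly empty. Given the number of edges, the walk is determined by the two simple paths and the first vertex of the stretch, for which there are boundedly many choices. So $c$ is bounded and $\dim V^n=O(n)$.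
\end{proof}

\section{Proof of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The algebra $B$ has subquadratic growth.} Choose $\beta\in(2,3)$ with $\beta>\operatorname{GKdim}\mathcal P$; then $S_{\mathcal P}(n)=O(n^\beta)$. By Lemma~\ref{lem:QA}(i), $\dim A(i)\le\dim\mathcal P(i)/\lfloor i/5\rfloor$, so the sum of $\dim A(i)$ over $i\ge N$ with $n/2<i\le n$ is $O(n^{\beta-1})$. Summing over the intervals $(n/2^{j+1},n/2^j]$ gives a geometric series, and $S_A(n)=O(n^{\beta-1})=o(n^2)$. By Proposition~\ref{prop:AB}(iii), $S_B(n)=o(n^2)$.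

\emph{Hence it has at most linear growth.} Apply Lemma~\ref{lem:bergman} to $B$ with the generators of Section~\ref{sec:B}, and write $B_{\le n}=\bigoplus_{e\le n}B_e$. The generators have degree at most $m-1$, so $V^n\subset B_{\le(m-1)n}$. A word of degree at most $n$ contains at most $n$ generators other than $\varepsilon$, and $\varepsilon$ is central with $\varepsilon^2=1$, so $B_{\le n}\subset V^{n+1}$. The first alternative would give $S_B((m-1)n)\ge n^2/2$ for all $n$, which is impossible. So $S_B(n)=O(n)$, and $S_A(n)=O(n)$ by Proposition~\ref{prop:AB}(iii).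

\emph{The bound on $S_{\mathcal P}$.} We sum the three terms of \eqref{eq:layers} over $N'\le i\le n$. The first sum is at most $80nS_A(n)=O(n^2)$ by Lemma~\ref{lem:QA}(ii), the second is at most $C_0(m-1)S_A(n)=O(n)$ by Lemma~\ref{lem:Z}, and the third is $O(n^2)$ by Proposition~\ref{prop:T}. Hence $S_{\mathcal P}(n)=O(n^2)$ and $\operatorname{GKdim}\mathcal P\le2$. In particular $\operatorname{GKdim}\mathcal P\notin(2,3)$.

\emph{Integrality.} Suppose first that $A(n)=0$ for all large $n$. Then $Q(n)=0$ and $Z(n)=0$ for large $n$ by Lemmas~\ref{lem:QA}(ii) and~\ref{lem:Z}, so $\dim\mathcal P(n)=\dim\overline T(n)$ is eventually a quasi-polynomial given by polynomials of degree at most $1$. If they all vanish, $S_{\mathcal P}(n)$ is eventually a positive constant, as $\mathcal P\ne0$, and $\operatorname{GKdim}\mathcal P=0$. Otherwise let $\delta\in\{0,1\}$ be the largest degree of a nonzero one; then $S_{\mathcal P}(n)\asymp n^{\delta+1}$ by Lemma~\ref{lem:window}, and $\operatorname{GKdim}\mathcal P=\delta+1$.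

Suppose now that $A(n)\ne0$ for infinitely many $n$. For such $n>N_1$, Proposition~\ref{prop:AB}(i) gives generators $b_1,\dots,b_k$ of $B$ and a homogeneous $x\in A_{\le N_1}$ with $0\ne b_1\cdots b_kx\in A(n)$. All partial products $b_i\cdots b_kx$ are nonzero, and their arities climb from at most $N_1$ to $n$ in steps of at most $m-1$. As $n$ can be arbitrarily large, every set of $m$ consecutive integers above $N_1$ contains an $i$ with $A(i)\ne0$, and then $\dim\mathcal P(i)\ge\lfloor i/5\rfloor\ge i/10$ by Lemma~\ref{lem:QA}(i). Lemma~\ref{lem:window} with $\beta=1$ gives $\operatorname{GKdim}\mathcal P\ge2$, so $\operatorname{GKdim}\mathcal P=2$.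
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:A} only values in $\{0,1,2\}\cup[3,\infty]$ can occur, and by Proposition~\ref{prop:real} all of them do.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BFYZ}
Yan-Hong Bao, Dong-Xing Fu, Yu Ye and James J. Zhang,
\emph{2-unitary Operads of GK-dimension 3},
arXiv:2210.03867 (2022).

\end{thebibliography}
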